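\title{Simple infinite reduced $C^*$-algebras of separated graphs are purely infinite}

\begin{abstract}
Let $(E,C)$ be a finitely separated graph. We show that if its reduced $C^*$-algebra is simple and contains an infinite projection, then it is purely infinite, and hence has real rank zero. More precisely, a simple reduced algebra either is purely infinite or has a corner at a vertex with a faithful tracial state. Once the graph is brought to a normal form, and outside the non-separated case, the alternative is decided by whether the canonical state at one explicit vertex is a trace. The main tool is a ping-pong criterion which turns the failure of the trace property of a state into pure infiniteness. No countability assumption is made.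
\end{abstract}

\section{Introduction}

\subsection{Separated graphs and their $C^*$-algebras}

Let $E=(E^0,E^1,r,s)$ be a directed graph, with vertex set $E^0$, edge set $E^1$, and range and source maps $r,s\colon E^1\to E^0$. A \emph{path} of length $|\gamma|=k\ge1$ is a string $\gamma=e_1\cdots e_k$ of edges with $r(e_i)=s(e_{i+1})$; we put $s(\gamma)=s(e_1)$ and $r(\gamma)=r(e_k)$. Vertices are the paths of length $0$. A \emph{cycle} is a path of positive length with $s(\gamma)=r(\gamma)$, a \emph{loop} is a cycle of length $1$, and a \emph{sink} is a vertex that emits no edge. The graph is \emph{row-finite} if every vertex emits finitely many edges.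

A \emph{separated graph} is a pair $(E,C)$ with $C=\bigsqcup_{v\in E^0}C_v$, where $C_v$ is a partition of $s^{-1}(v)$ into nonempty sets. It is \emph{finitely separated} if every $X\in C$ is finite, and \emph{non-separated} if every $C_v$ is empty or equal to $\{s^{-1}(v)\}$. The algebra $C^*(E,C)$ is the universal $C^*$-algebra generated by mutually orthogonal projections $v\in E^0$ and elements $e\in E^1$ such that
\begin{itemize}
\item[(S1)] $s(e)e=e\,r(e)=e$ for all $e\in E^1$;
\item[(S2)] $e^*f=\delta_{e,f}\,r(e)$ for all $e,f\in X$ and $X\in C$;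
\item[(S3)] $v=\sum_{e\in X}ee^*$ for all $v\in E^0$ and all finite $X\in C_v$.
\end{itemize}
In the non-separated case one recovers the ordinary graph algebra $C^*(E)$, in which a vertex $v$ is cut into orthogonal projections $ee^*$ in one way. In a separated graph every finite $X\in C_v$ cuts $v$ into pieces, and no relation ties the different cuts together. The universal algebra is often too large to be simple. If $E$ has one vertex and two loops, each forming a set of $C$ by itself, then $C^*(E,C)$ is the universal algebra on two unitaries, and sending both to $1$ defines a character. The reduced algebra makes the different cuts independent in a probabilistic sense instead.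

From now on $(E,C)$ is finitely separated. For $X\in C_v$ we write $s(X)=v$ and $r(X)=\{r(e):e\in X\}$. Let $E_X$ be the row-finite graph with vertex set $E^0$ and edge set $X$, let $B_X=C^*(E_X)$, and let $D=C_0(E^0)$ be the $C^*$-subalgebra generated by the vertices. The algebra $B_X$ is the closed linear span of the elements $\gamma\nu^*$, where $\gamma,\nu$ are paths in $E_X$ with $r(\gamma)=r(\nu)$. It carries a canonical faithful conditional expectation $\Phi_X\colon B_X\to D$: the element $\Phi_X(\gamma\nu^*)$ is zero for $\gamma\ne\nu$, and $\Phi_X(\gamma\gamma^*)$ is $s(\gamma)$ times the probability that the uniform random walk on $E_X$ started at $s(\gamma)$ follows $\gamma$. All edges of $E_X$ start at $s(X)$, so each step has probability $|X|^{-1}$ and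
\begin{equation}\label{eq:PhiX}
\Phi_X(\gamma\nu^*)=\delta_{\gamma,\nu}\,|X|^{-|\gamma|}\,s(\gamma).
\end{equation}
The algebra $C^*(E,C)$ is the full amalgamated free product over $D$ of the $B_X$, $X\in C$. The \emph{reduced graph $C^*$-algebra}
\[
A=C^*_{\mathrm{red}}(E,C)
\]
is the reduced amalgamated free product over $D$ of the pairs $(B_X,\Phi_X)$. Its defining properties are recalled in Section~\ref{sec:free}: $A$ is generated by $D$ and the $B_X$, and it has a conditional expectation $\Phi\colon A\to D$ that extends every $\Phi_X$ and vanishes on alternating products of elements of expectation zero. For a vertex $v$ and $a\in vAv$ we have $\Phi(a)=v\Phi(a)v\in\mathbb Cv$, and we define the \emph{canonical state} $\varphi_v$ of the corner $vAv$ by $\Phi(a)=\varphi_v(a)\,v$.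

\subsection{The problem}

A projection $p$ in a $C^*$-algebra is \emph{infinite} if there is $w$ with $w^*w=p$, $ww^*\le p$ and $ww^*\ne p$. A $C^*$-algebra is \emph{infinite} if it contains an infinite projection, and a simple $C^*$-algebra is \emph{purely infinite} if every nonzero hereditary $C^*$-subalgebra contains an infinite projection. By a theorem of Szyma\'nski, if the $C^*$-algebra $C^*(E)$ of an ordinary graph is simple and infinite, then it is purely infinite, and hence has real rank zero. The following problem comes from the paper of Ara and Goodearl \cite{AG}.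

\medskip
\noindent\textbf{Problem.} \emph{Suppose that the reduced $C^*$-algebra of a finitely separated graph is simple and infinite. Is it purely infinite? Does it at least have real rank zero?}
\medskip

The definitions do not settle the matter at once. Simplicity moves a given infinite projection into a matrix algebra $M_N(vAv)$ over any corner (this is the argument of Lemma~\ref{lem:corner}(iii)), but pure infiniteness asks for an infinite projection in every hereditary subalgebra itself, however small.

To guess the answer, measure projections with the canonical states. For $e\in X$,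
\[
\varphi_{r(e)}(e^*e)=1,\qquad\varphi_{s(e)}(ee^*)=|X|^{-1}.
\]
Suppose we try to glue the states into one trace $\sum_u\tau(u)\varphi_u$ with weights $\tau(u)>0$. The projections $e^*e$ and $ee^*$ must receive the same value, so $\tau(s(e))=|X|\,\tau(r(e))$. When such weights exist, every $\varphi_v$ is indeed a trace (Lemma~\ref{lem:weights}); for instance, one vertex with $n$ loops, each in its own set, has $\tau=1$. A simple algebra with a trace on a corner contains no infinite projection. At the other extreme, one vertex with a single set of $m\ge2$ loops gives isometries $e_1,\dots,e_m$ with $\sum e_ie_i^*=1$ and $\varphi(e_1e_1^*)=1/m<1=\varphi(e_1^*e_1)$. In general, if $\varphi_v$ is not a trace, some $c\in vAv$ has $\varphi_v(cc^*)<\varphi_v(c^*c)$. If two sets of $C$ meet at $v$, freeness should allow us to multiply copies of $c$ so that these numbers multiply, and hence to find $b$ with $\varphi_v(b^*b)=1$ and $\varphi_v(bb^*)$ tiny. Such a $b$ behaves like an isometry with a very small range. One is led to expect a dichotomy, a trace on a corner or pure infiniteness, and this is what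 we prove.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $(E,C)$ be a finitely separated graph. If $A=C^*_{\mathrm{red}}(E,C)$ is simple and infinite, then $A$ is purely infinite, and hence has real rank zero.
\end{theorem}

So both questions have a positive answer; the graph may be uncountable. The finer statement needs two combinatorial notions.

\begin{definition}\label{def:normal}
A finitely separated graph $(F,C')$ is in \emph{normal form} if $F^0=\mathcal R\sqcup\mathcal N$, where
\begin{itemize}
\item[(a)] for $v\in\mathcal N$, $C'_v=\{\{h_v\}\}$ for one edge $h_v$ with $r(h_v)\in\mathcal R$, and no edge ends at $v$;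
\item[(b)] for $\rho\in\mathcal R$, every $X\in C'_\rho$ has $|X|\ge2$ or consists of a single loop.
\end{itemize}
In particular every edge ends in $\mathcal R$.
\end{definition}

Proposition~\ref{prop:normal} constructs, for every finitely separated $(E,C)$, a graph $(F,C')$ in normal form with $F^0=E^0$ and an isomorphism $C^*_{\mathrm{red}}(F,C')\cong C^*_{\mathrm{red}}(E,C)$ that fixes the vertices and preserves $\Phi$. We call it a \emph{normal form of $(E,C)$} and identify the two algebras; the corners $vAv$ and the states $\varphi_v$ are the same for both graphs.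

\begin{definition}\label{def:test}
In a finitely separated graph, a vertex $v$ is \emph{ordinary} if $|C_v|\le1$, and \emph{dihedral} if $C_v=\{X,Y\}$ with $|X|=|Y|=2$. The \emph{targets} of a dihedral vertex are the ranges of its four edges. Let the graph be in normal form, with at least one vertex that is not ordinary. A \emph{test vertex} is a vertex chosen by the first of the following rules that applies:
\begin{itemize}
\item[(V1)] a vertex that is neither ordinary nor dihedral;
\item[(V2)] a dihedral vertex with a loop among its edges;
\item[(V3)] a dihedral vertex $v$ such that the two edges of one set of $C_v$ have the same range;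
\item[(V4)] a target $w$ of a dihedral vertex such that $w$ is not a sink or is also a target of a second dihedral vertex;
\item[(V5)] any dihedral vertex.
\end{itemize}
If (V1) does not apply, a dihedral vertex exists, so some rule always applies.
\end{definition}

\begin{theorem}\label{thm:B}
Let $(E,C)$ be finitely separated and let $A=C^*_{\mathrm{red}}(E,C)$ be simple. Exactly one of the following holds:
\begin{itemize}
\item[(PI)] $A$ is purely infinite;
\item[(T)] for some vertex $v$, the corner $vAv$ has a faithful tracial state; then no $M_n(A)$ contains an infinite projection.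
\end{itemize}
Moreover:
\begin{itemize}
\item[(1)] If there is $\tau\colon E^0\to(0,\infty)$ with $\tau(s(e))=|X|\,\tau(r(e))$ for all $e\in X\in C$, then \textup{(T)} holds.
\item[(2)] Let $(F,C')$ be a normal form of $(E,C)$ that is not non-separated, and let $v$ be a test vertex of it. Then \textup{(PI)} holds if and only if $\varphi_v$ is not a trace on $vAv$. In particular, \textup{(PI)} holds if there is a word $c=c_1\cdots c_k$ with $c_i\in\{e_i,e_i^*\}$, $e_i\in X_i\in C'$ and $X_i\ne X_{i+1}$, which starts and ends at $v$, has matching vertices, and satisfies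
\[
\prod_{c_i=e_i}|X_i|\cdot\prod_{c_i=e_i^*}|X_i|^{-1}\ne1 .
\]
\end{itemize}
\end{theorem}

Here $e$ runs from $s(e)$ to $r(e)$, $e^*$ runs from $r(e)$ to $s(e)$, and ``matching'' means that $c_{i+1}$ starts where $c_i$ ends. The next example shows that the weights in (1) are not necessary for (T), and that the test in (2) fails for non-separated graphs.

\begin{example}\label{ex:M6}
Take the non-separated graph with vertices $v,u,w$ and edges $f\colon v\to u$, $g\colon v\to w$, $e_1,e_2\colon u\to w$. It is in normal form with $\mathcal N=\emptyset$. Six paths end at the sink $w$, none is a proper initial segment of another, so the elements $\gamma\nu^*$ with $r(\gamma)=r(\nu)=w$ are matrix units; by (S3) they span $A$, and $A\cong M_6(\mathbb C)$. Thus (T) holds. Weights would give $\tau(u)=\tau(v)/2=\tau(w)$ and $\tau(u)=2\tau(w)$, so there are none. On $vAv\cong M_3(\mathbb C)$ the minimal projections $gg^*$ and $fe_1e_1^*f^*$ have $\varphi_v$-values $\frac12$ and $\frac14$ (use Lemma~\ref{lem:transport}), so $\varphi_v$ is not a trace.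
\end{example}

\subsection{Plan of the proof}

We work in one corner $M=vAv$, acting on the GNS space of $\varphi_v$, which is spanned by reduced words. Section~\ref{sec:model} treats a graph with one vertex and three loops, where the whole method is visible. Section~\ref{sec:criterion} isolates a ping-pong property (P) of a state, under which either the state is a trace or every nonzero positive $a\in M$ satisfies $z^*az=1$ for some $z$. Section~\ref{sec:sources} derives (P) from two free families of unitaries, and Section~\ref{sec:graph} finds such unitaries in the graph; they are missing at dihedral vertices, which need separate arguments, and at sets consisting of one edge that is not a loop, which the normal form of Section~\ref{sec:normal} removes. Section~\ref{sec:proofs} assembles the cases.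

Simplicity of $A$ enters in three places: it makes the GNS representation of $M$ faithful, it carries conclusions from $M$ to $A$ (Lemma~\ref{lem:corner}), and it is the hypothesis of Szyma\'nski's theorem. Finiteness of the sets $X$ is needed to define $\Phi_X$ and the unitaries of Section~\ref{sec:graph}.

\section{Background}

\subsection{Simple $C^*$-algebras}\label{sec:simple}

Ideals are closed and two-sided, and simple algebras are nonzero. A $C^*$-subalgebra $A_0\subseteq A$ is \emph{hereditary} if $A_0AA_0\subseteq A_0$; examples are $pAp$ for a projection $p$ and $\overline{bAb}$ for $b\in A_+$. Hereditary subalgebras of a simple algebra, and matrix algebras over it, are simple. Projections $q=r^*r$ and $p=rr^*$ are called \emph{equivalent}; if $w$ shows that $q$ is infinite, then $rwr^*$ shows that $p$ is. We use the following standard results.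

\begin{itemize}
\item \emph{Real rank zero.} Let $\tilde A=A$ if $A$ is unital, and let $\tilde A$ be the unitization otherwise. $A$ has real rank zero if the invertible self-adjoint elements are dense in the self-adjoint elements of $\tilde A$; equivalently, if the self-adjoint elements of finite spectrum are dense. Purely infinite simple $C^*$-algebras have real rank zero \cite{Zhang}; we shall apply this only to $\sigma$-unital algebras, that is, algebras with a countable approximate unit.
\item \emph{Graph relations.} For paths $\gamma,\nu$ of a row-finite graph, $\nu^*\gamma$ equals $\mu$ if $\gamma=\nu\mu$, equals $\mu^*$ if $\nu=\gamma\mu$, and is $0$ otherwise. Hence the linear span of the $\gamma\nu^*$ is a $*$-algebra. A family satisfying (S1)--(S3) for a non-separated row-finite graph is a \emph{Cuntz--Krieger family}.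
\item \emph{Gauge-invariant uniqueness theorem.} Let $B$ be generated by a Cuntz--Krieger family of a countable row-finite graph $G$ with nonzero vertex projections. If there are automorphisms $\alpha_\zeta$ of $B$, $\zeta\in\mathbb T$, fixing vertices, with $\alpha_\zeta(e)=\zeta e$ and $\zeta\mapsto\alpha_\zeta(b)$ continuous for each $b$, then the canonical map $C^*(G)\to B$ is an isomorphism.
\end{itemize}

Our route to pure infiniteness is the following property of a unital $C^*$-algebra $M$:
\begin{equation}\label{eq:star}
\text{for every }0\ne a\in M_+\text{ there is }z\in M\text{ with }z^*az=1.\tag{$*$}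
\end{equation}

\begin{lemma}\label{lem:corner}
Let $A$ be a simple $C^*$-algebra, $v\in A$ a nonzero projection, and $M=vAv$.
\begin{itemize}
\item[(i)] If for every $0\ne b\in M_+$ there is $z\in A$ such that $z^*bz$ is an infinite projection, then $A$ is purely infinite.
\item[(ii)] If $M\ne\mathbb Cv$ and $M$ satisfies \eqref{eq:star}, then $A$ is purely infinite.
\item[(iii)] If $M$ has a tracial state, it is faithful, and no $M_n(A)$ contains an infinite projection.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $A_0\subseteq A$ be hereditary and $0\ne d\in(A_0)_+$. The ideal generated by $v$ is $A$, so $dcv\ne0$ for some $c\in A$. Put $x=d^{1/2}cv\ne0$ and $b=x^*x\in M_+$, take $z$ with $q=z^*bz$ an infinite projection, and let $r=xz$. Then $r^*r=q$, and $rr^*\in d^{1/2}Ad^{1/2}\subseteq A_0$ is a projection equivalent to $q$.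

(ii) By (i) it suffices to show that $v$ is infinite. A non-scalar self-adjoint element of $M$ has two points in its spectrum, so functional calculus gives nonzero $a,a'\in M_+$ with $a'a=0$. If $z^*az=v$, then $r=a^{1/2}z$ satisfies $r^*r=v$ and $a'rr^*=0$, so $rr^*\ne v$.

(iii) Let $\operatorname{tr}$ be the tracial state. The set $\{a:\operatorname{tr}(a^*a)=0\}$ is a proper ideal of the simple algebra $M$, so it is zero. Let $p\in M_n(A)$ be a nonzero projection and identify $v$ with $v\otimes e_{11}$, so that $vM_n(A)v=M$. By simplicity there are $x_i\in pM_n(A)v$ and $y_i\in vM_n(A)p$ with $\|p-\sum x_iy_i\|<\frac12$. From $(x_i-y_i^*)(x_i-y_i^*)^*\ge0$ we get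
\[
k:=\sum(x_ix_i^*+y_i^*y_i)\ \ge\ \sum(x_iy_i+y_i^*x_i^*)\ \ge\ p ,
\]
because the middle term is within distance $1$ of $2p$ in $pM_n(A)p$. So $k$ is invertible in this corner, and $p=k^{-1/2}kk^{-1/2}=\sum_{j=1}^Nc_j^*c_j$, where the $c_j\in vM_n(A)p$ are the elements $x_i^*k^{-1/2}$ and $y_ik^{-1/2}$. Thus $p$ is equivalent, through the column $(c_j)$, to the projection $(c_ic_j^*)_{i,j}\in M_N(M)$. The algebra $M_N(M)$ has the faithful trace $(a_{ij})\mapsto\sum\operatorname{tr}(a_{ii})$, and under a faithful trace $w^*w=q\ge ww^*$ forces $q-ww^*=0$. So $p$ is not infinite.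
\end{proof}

\subsection{The reduced amalgamated free product}\label{sec:free}

A conditional expectation $\Phi\colon A\to D$ is a positive contraction with $\Phi|_D=\mathrm{id}$ and $\Phi(dad')=d\Phi(a)d'$ for $d,d'\in D$. The completion $L^2(A,\Phi)$ of $A$ for the $D$-valued inner product $\Phi(a^*b)$ is a Hilbert $D$-module, on which $A$ acts by left multiplication. From Voiculescu's construction of the reduced amalgamated free product (see \cite[\S4.7]{BO}) we use the following properties of $A=C^*_{\mathrm{red}}(E,C)$.
\begin{itemize}
\item[(R1)] $A$ is generated by $D$ and the $B_X\supseteq D$, and there is a conditional expectation $\Phi\colon A\to D$ extending all $\Phi_X$.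
\item[(R2)] (Freeness.) $\Phi(b_1\cdots b_k)=0$ if $k\ge1$, $b_i\in B_{X_i}$, $\Phi(b_i)=0$ and $X_i\ne X_{i+1}$.
\item[(R3)] If $\Phi(c^*a^*ac)=0$ for all $c\in A$, then $a=0$; that is, left multiplication on $L^2(A,\Phi)$ is faithful.
\end{itemize}
Finite sums of vertices form an approximate unit of each $B_X$, since they do so on the elements $\gamma\nu^*$, and hence of $A$. The three properties determine $A$.

\begin{lemma}\label{lem:unique}
Let $A'\supseteq D$ be a $C^*$-algebra with a conditional expectation $\Phi'\colon A'\to D$ satisfying \textup{(R3)}, and let $\psi_X\colon B_X\to A'$ be $*$-homomorphisms with $\psi_X|_D=\mathrm{id}$ and $\Phi'\psi_X=\Phi_X$. Suppose that $D$ and the images generate $A'$, and that $\Phi'(\psi_{X_1}(b_1)\cdots\psi_{X_k}(b_k))=0$ for $b_i$ as in \textup{(R2)}. Then there is an isomorphism $A\to A'$ that extends all $\psi_X$ and carries $\Phi$ to $\Phi'$.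
\end{lemma}

\begin{proof}
Let $\mathfrak F$ be the algebraic amalgamated free product over $D$ of the $*$-algebras $B_X$, with the canonical maps $\pi\colon\mathfrak F\to A$ and $\pi'\colon\mathfrak F\to A'$; both have dense range. We claim that $\mathfrak F$ is spanned by $D$ and the products as in (R2). Induct on the length $k$ of a product $b_1\cdots b_k$ with $b_i\in B_{X_i}$. For $k=1$ write $b_1=\Phi_{X_1}(b_1)+(b_1-\Phi_{X_1}(b_1))$. Let $k\ge2$. If $X_i=X_{i+1}$ for some $i$, two factors merge and the length drops. Otherwise write each $b_i$ in the same way and expand: one term is as in (R2), and every other term has a factor in $D$, which merges with a neighbor. The claim gives $\Phi\pi=\Phi'\pi'$. By (R3), left multiplication on $L^2(A,\Phi)$ is an injective $*$-homomorphism, hence isometric, and $\pi(\mathfrak F)$ is dense in $L^2(A,\Phi)$. So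
\[
\|\pi(f)\|^2=\sup\{\|\Phi\pi(c^*f^*fc)\|:c\in\mathfrak F,\ \|\Phi\pi(c^*c)\|\le1\},
\]
and the same formula holds in $A'$. Hence $\|\pi(f)\|=\|\pi'(f)\|$, and $\pi(f)\mapsto\pi'(f)$ extends to the required isomorphism.
\end{proof}

Sometimes the unitary we need is not in one $B_X$ but in the algebra generated by two of them. A \emph{grouping} is a partition of $C$ into blocks, indexed by $k\in I$; we let $B_k$ be the $C^*$-algebra generated by $D$ and the $B_X$ with $X$ in block $k$, and also call $B_k$ a block. When we specify only some blocks, each remaining set forms a block by itself. The \emph{fine grouping} has only one-element blocks.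

\begin{lemma}\label{lem:group}
For every grouping, the algebras $B_k$ satisfy \textup{(R2)}.
\end{lemma}

\begin{proof}
As in the previous proof, $a\in B_k$ is a limit of elements $d+w$ with $d\in D$ and $w$ a sum of products as in (R2) with all $X_i$ in block $k$. If $\Phi(a)=0$, then $d=\Phi(d+w)\to0$, so $a$ is a limit of such $w$. A product of such $w$ from consecutively different blocks is a sum of products as in (R2).
\end{proof}

\subsection{Letters and words}\label{sec:words}

Fix a grouping. A \emph{letter} of $B_k$ \emph{from $u$ to $u'$} is an element of $uB_ku'\cap\ker\Phi$, where $u,u'\in E^0$. If $u\ne u'$, every element of $uB_ku'$ is a letter, as $\Phi(ubu')=u\Phi(b)u'=0$. Edges and their adjoints are letters by \eqref{eq:PhiX}. A \emph{reduced word} is a product $a_1\cdots a_r$, $r\ge1$, of letters $a_i$ of $B_{k_i}$ with matching vertices and $k_i\ne k_{i+1}$; the blocks $k_i$ are part of the data. By Lemma~\ref{lem:group}, $\Phi$ vanishes on reduced words. To \emph{split} $b\in uB_ku'$ is to write $b=\Phi(b)+(b-\Phi(b))$, a scalar multiple of $u$ (zero if $u\ne u'$) plus a letter.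 Most computations of $\Phi$ below follow one pattern: multiply adjacent factors from the same block, split the product, and observe that each term is a multiple of a reduced word.

Inserting finite sums of vertices between the factors of alternating products, we see that vertices and reduced words span a dense subalgebra of $A$. Hence $v$ and the reduced words from $v$ to $v$ span a dense subspace of $vAv$.

Fix a vertex $v$. Let $M=vAv$, $\varphi=\varphi_v$, and let $M$ act on the GNS space $H$ of $\varphi$, with cyclic unit vector $\xi$ and $\varphi=\langle\,\cdot\,\xi,\xi\rangle$. Whenever $H$ is used we assume: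
\begin{itemize}
\item[(F)] the representation of $M$ on $H$ is faithful.
\end{itemize}
This holds if $A$ is simple, since then $M$ is simple and the representation is nonzero. It also holds if $E^0=\{v\}$, by (R3).

Let $L_k\subseteq H$ be the closed span of the vectors $a\xi$, where $a$ is a reduced word from $v$ to $v$ with first letter in $B_k$. If $a$ and $b$ have first letters in different blocks, then $b^*a$ is reduced, so $a\xi\perp b\xi$. Therefore
\[
H=\mathbb C\xi\oplus\bigoplus_{k\in I}L_k .
\]
Let $\mathcal W_k\subseteq M$ be the linear span of the reduced words from $v$ to $v$ whose first and last letters are in $B_k$. Concatenation of words gives the two rules of the ping-pong game: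
\begin{align}
&\mathcal W_k\,L_k^\perp\subseteq L_k,\label{eq:ping}\\
&\mathcal W_l\,L_k\subseteq L_k^\perp\quad\text{for }l\ne k.\label{eq:pong}
\end{align}
Indeed, in both cases the last letter of the word in $\mathcal W$ and the first letter of the word it multiplies are in different blocks, so the product is reduced and begins in $B_k$, respectively $B_l$; and $\mathcal W_k\xi\subseteq L_k$.

An element $g\in M$ is \emph{central for $\varphi$} if $\varphi(ga)=\varphi(ag)$ for all $a\in M$. The central elements form a $C^*$-subalgebra containing $v$: they are closed under linear combinations and limits, $\varphi(gg'a)=\varphi(g'ag)=\varphi(agg')$, and $\varphi(g^*a)=\overline{\varphi(a^*g)}=\overline{\varphi(ga^*)}=\varphi(ag^*)$. Centrality can be tested inside one block.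

\begin{lemma}\label{lem:central}
If $g\in vB_kv$ and $\varphi(gb)=\varphi(bg)$ for all $b\in vB_kv$, then $g$ is central for $\varphi$.
\end{lemma}

\begin{proof}
Let $a=a_1\cdots a_r$ be a reduced word from $v$ to $v$. If $r=1$ and $a_1$ is a letter of $B_k$, the hypothesis applies. In all other cases both $\varphi(ga)$ and $\varphi(ag)$ vanish. For $\varphi(ga)$: if $a_1$ is a letter of another block, split $g$ and obtain a multiple of $a$ plus a reduced word; if $a_1$ is a letter of $B_k$, then $r\ge2$, and splitting $ga_1$ gives a multiple of $a_2\cdots a_r$ plus a reduced word. For $\varphi(ag)$ argue with $a_r$ in place of $a_1$.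
\end{proof}

A \emph{Haar unitary} for $\varphi$ is a unitary $U\in M$ with $\varphi(U^k)=0$ for all $k\ne0$.

\section{A model case}\label{sec:model}

Let $E$ have one vertex $v=1$ and three loops, separated as $X=\{u\}$ and $Y=\{e_1,e_2\}$. Then $u$ is a Haar unitary generating $B_1:=B_X$, and $B_2:=B_Y$ is generated by isometries $e_1,e_2$ with $e_1e_1^*+e_2e_2^*=1$. Condition (F) holds. We show that $A$ satisfies \eqref{eq:star}. This makes $A$ simple, since every nonzero ideal contains $1$, and then purely infinite by Lemma~\ref{lem:corner}(ii). The plan is to compress $A$ by isometries onto the scalars. We state the two tools for a general vertex, because Section~\ref{sec:graph} needs them again.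

\begin{lemma}\label{lem:isometry}
Assume \textup{(F)}. Let $\mathcal S\subseteq\ker\varphi$ be a set such that $v$ and $\mathcal S$ span a dense subspace of $M$. Suppose that for every finite $F\subseteq\mathcal S$ and $\varepsilon>0$ there is $S\in M$ with $S^*S=v$ and $\|S^*aS\|\le\varepsilon$ for $a\in F$. Then $M$ satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
By linearity and density, for $a\in M$ and $\varepsilon>0$ there is an isometry $S\in M$ with $\|S^*aS-\varphi(a)v\|<\varepsilon$. Let $0\ne a\in M_+$. By (F) and cyclicity of $\xi$ there is $m\in M$ with $\varphi(m^*am)=\|a^{1/2}m\xi\|^2>0$. Choose $S$ with $S^*m^*amS$ invertible and put $z=mS(S^*m^*amS)^{-1/2}$.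
\end{proof}

\begin{lemma}\label{lem:loop}
Assume \textup{(F)}. Let $Y\in C_v$ with $m=|Y|\ge2$ belong to block $2$, and let $s\in Y$ be a loop. Then $\|s^{*j}a's^j\|\le2m^{-j/2}\|a'\|$ for all $a'\in\mathcal W_1$ and $j\ge1$.
\end{lemma}

\begin{proof}
Let $P_2$ be the projection onto $L_2$. By \eqref{eq:PhiX}, $s^js^{*j}-m^{-j}v$ is a letter of $B_2$, so by \eqref{eq:ping} it maps $L_2^\perp$ into $L_2$. For $\zeta\in L_2^\perp$ this gives $\|s^{*j}\zeta\|^2=\langle s^js^{*j}\zeta,\zeta\rangle=m^{-j}\|\zeta\|^2$. Hence $\|s^{*j}(1-P_2)\|=\|(1-P_2)s^j\|\le m^{-j/2}$. By \eqref{eq:pong}, $P_2a'P_2=0$, so $a'=(1-P_2)a'+P_2a'(1-P_2)$, and the estimate follows from $\|s\|=1$.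
\end{proof}

Return to the graph with three loops. The powers $u^k$, $k\ne0$, span a dense subspace of the letters of $B_1$. So we may take for $\mathcal S$ the reduced words whose $B_1$-letters are powers of $u$. Such a word is $u^k$ with $k\ne0$, or $u^kcu^l$ with $k,l\in\mathbb Z$ and $c$ a reduced word with first and last letters in $B_2$.

\emph{Step 1: conjugate.} We have $u^{-N}u^ku^N=u^k$ and $u^{-N}(u^kcu^l)u^N=u^{k-N}cu^{l+N}$. So for a finite $F\subseteq\mathcal S$ and $N$ larger than all exponents $|k|,|l|$ that occur, $a'=u^{-N}au^N\in\mathcal W_1$ for every $a\in F$.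

\emph{Step 2: compress.} With $s=e_1$ and $S=u^Ns^j$ we get $\|S^*aS\|=\|s^{*j}a's^j\|\le2\cdot2^{-j/2}\|a\|$ by Lemma~\ref{lem:loop}. Lemma~\ref{lem:isometry} now gives \eqref{eq:star}.

For $a=u$ the estimate says that the isometries $s^j$ and $us^j$ have almost orthogonal ranges. Step~1 uses freeness only: after conjugation, finitely many words move the subspace $L_2$ off itself. Step~2 uses the failure of the trace property in a strong form: $\varphi(s^{*j}s^j)=1$ while $\varphi(s^js^{*j})=2^{-j}$, and this pushes the range of $s^j$ into $L_2$. In general no loop is at hand and we only know that $\varphi$ is not a trace. The next section builds a substitute for $s^j$.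

\section{A ping-pong criterion}\label{sec:criterion}

Let $M\subseteq B(H)$ be a unital $C^*$-algebra with cyclic unit vector $\xi$, and $\varphi=\langle\,\cdot\,\xi,\xi\rangle$.

\begin{definition}\label{def:P}
The triple $(M,H,\xi)$ has \emph{property \textup{(P)}} if for every finite $F\subseteq M$, every $\varepsilon>0$ and every $n\ge1$ there are a projection $P\in B(H)$, with complement $Q=1-P$, and unitaries $g_1,\dots,g_n\in M$ such that
\begin{itemize}
\item[(a)] $\|QaQ-\varphi(a)Q\|\le\varepsilon$ for $a\in F$;
\item[(b)] $\|Qa\xi\|\le\varepsilon$ for $a\in F$;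
\item[(c)] the projections $g_iPg_i^*$ are mutually orthogonal, $g_iPg_i^*\le Q$, and $g_i^*Pg_i\le Q$.
\end{itemize}
\end{definition}

So on $QH$ the elements of $F$ compress to scalars, the vectors $F\xi$ almost lie in $PH$, and $PH$ is small in the sense that $QH$ contains $n$ orthogonal translates of it. By approximation and linearity, it suffices to check (a) and (b) for finite subsets of a set whose linear span is dense in $M$.

\begin{proposition}\label{prop:criterion}
Assume \textup{(P)}. Then $M$ is simple and every tracial state of $M$ equals $\varphi$. If $\varphi$ is not a trace, then $M$ satisfies \eqref{eq:star}.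
\end{proposition}

\begin{proof}
For $P,g_i$ as in (c) put $P_i=g_iPg_i^*$ and $Q_i=1-P_i$.

\emph{Averaging.} If $c\in B(H)$, $\kappa\in\mathbb C$ and $\|QcQ-\kappa Q\|\le\varepsilon$, then
\begin{equation}\label{eq:avg}
\Big\|\frac1n\sum_ig_icg_i^*-\kappa\Big\|\le\varepsilon+\frac{|\kappa|+\|c\|}n+\frac{2\|c\|}{\sqrt n}.
\end{equation}
To see this write $c=QcQ+PcP+PcQ+QcP$ and average each part. The average of $QcQ$ is within $\varepsilon$ of $\frac\kappa n\sum Q_i=\kappa-\frac\kappa n\sum P_i$, and $\sum P_i$ is a projection. The operators $g_iPcPg_i^*$ live on the orthogonal subspaces $P_iH$, so their average has norm at most $\|c\|/n$. For $S=\sum g_iPcQg_i^*$ we use $Pg_j^*g_iP=g_j^*P_jP_ig_i=0$ for $i\ne j$: it gives $S^*S=\sum_ig_iQc^*PcQg_i^*$, so $\|S\|\le\sqrt n\,\|c\|$. The part $QcP$ is the adjoint of $Pc^*Q$.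

By (a) and \eqref{eq:avg}, averages of unitary conjugates of any $a\in M$ come arbitrarily close to $\varphi(a)1$. A tracial state is constant on such averages, so it equals $\varphi$. If $J\ne0$ is an ideal and $0\ne a\in J_+$, cyclicity gives $m\in M$ with $\varphi(m^*am)=\|a^{1/2}m\xi\|^2>0$, and a suitable average of conjugates of $m^*am$ is an invertible element of $J$. So $M$ is simple. Now assume that $\varphi$ is not a trace.

\emph{Step 1: amplifying the defect.} Call $b\in M$ \emph{normalized} if $\varphi(b)=0$ and $\varphi(b^*b)=1$. We claim that $\delta_0:=\inf\{\varphi(bb^*):b\text{ normalized}\}$ is $0$.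

If $\varphi(c^*c)=\varphi(cc^*)$ held for all $c$, polarization would give $\varphi(b^*a)=\varphi(ab^*)$ for all $a,b$. So there is $c$ with $\varphi(c^*c)\ne\varphi(cc^*)$. Replacing $c$ by $c-\varphi(c)$ lowers both numbers by $|\varphi(c)|^2$. After passing to $c^*$ if necessary and scaling, $c$ is normalized and $\kappa:=\varphi(cc^*)<1$.

Let $b$ be normalized. We multiply $b$ by $c$ with a unitary in between that makes the two factors independent. Apply (P) with $F=\{c,b^*,b^*b,cc^*\}$, $n=1$ and a small $\varepsilon$; let $g=g_1$ and $b'=bgc$. By (b) and (c), $gc\xi$ is within $\varepsilon$ of $\eta=gPc\xi\in QH$, the vector $g^*b^*\xi$ is within $\varepsilon$ of $\eta'=g^*Pb^*\xi\in QH$, and $b^*\xi$ is within $\varepsilon$ of $Pb^*\xi$. By (a), $\langle b^*b\,\eta,\eta\rangle$ is within $\varepsilon\|\eta\|^2$ of $\varphi(b^*b)\|\eta\|^2$, and likewise for $cc^*$ and $\eta'$. Therefore, as $\varepsilon\to0$,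
\begin{align*}
\varphi(b'^*b')&=\langle b^*b\,gc\xi,gc\xi\rangle\to\varphi(b^*b)\,\|c\xi\|^2=1,\\
\varphi(b'b'^*)&=\langle cc^*\,g^*b^*\xi,g^*b^*\xi\rangle\to\kappa\,\|b^*\xi\|^2=\kappa\,\varphi(bb^*),\\
\varphi(b')&=\langle gc\xi,b^*\xi\rangle\to0 ,
\end{align*}
the last because $\eta\perp Pb^*\xi$. Subtracting $\varphi(b')$ and rescaling by a factor that tends to $1$ gives normalized elements $b''$ with $\varphi(b''b''^*)\to\kappa\varphi(bb^*)$. Hence $\delta_0\le\kappa\delta_0$, and $\delta_0=0$ because $\kappa<1$ and $\delta_0\le\kappa<\infty$.

\emph{Step 2: an approximate isometry with range in $QH$.} A normalized $b$ with small $\varphi(bb^*)$ resembles $s^j$ only as seen by the state. To obtain norm estimates we add $n$ conjugates of $b$ with weight $n^{-1/2}$; then $y^*y$ is essentially an average as in \eqref{eq:avg}.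

Let $0\ne a\in M_+$. Choose $m$ with $\varphi(m^*am)=1$ as above; if $z^*m^*amz=1$, then $mz$ works for $a$. So assume $\varphi(a)=1$, and let $K=\|a\|$. Choose $\delta>0$ with $4\sqrt2K\sqrt\delta+4K\delta<\frac14$, and a normalized $b$ with $\varphi(bb^*)\le\delta$. Apply (P) with $F=\{a,b,b^*b,bb^*\}$ and with $n,\varepsilon$ to be chosen. Put $b_i=g_ibg_i^*$ and
\[
y=n^{-1/2}\sum_ib_i=T+R,\qquad T=n^{-1/2}\sum_iP_ib_i,\qquad R=n^{-1/2}\sum_iQ_ib_i .
\]

The part $R$ is small. Since $\varphi(b)=0$, we have $\|Q_ib_iQ_i\|=\|QbQ\|\le\varepsilon$, so $n^{-1/2}\sum Q_ib_iQ_i$ has norm at most $\sqrt n\,\varepsilon$. For $R_1=n^{-1/2}\sum Q_ib_iP_i$, orthogonality of the $P_i$ gives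
\[
R_1R_1^*=\frac1n\sum_iQ_ib_iP_ib_i^*Q_i\le\frac1n\sum_ig_i(Qbb^*Q)g_i^*\le\delta+\varepsilon .
\]
Thus $\|R\|\le\sqrt{\delta+\varepsilon}+\sqrt n\,\varepsilon$.

The part $T$ is almost isometric. Orthogonality gives $T^*T=\frac1n\sum g_i(b^*Pb)g_i^*$, and $Qb^*PbQ=Qb^*bQ-(QbQ)^*(QbQ)$ is within $\varepsilon+\varepsilon^2$ of $Q$. By \eqref{eq:avg},
\[
\|T^*T-1\|\le\varepsilon+\varepsilon^2+\frac{1+\|b\|^2}n+\frac{2\|b\|^2}{\sqrt n}.
\]
As $P_i\le Q$, we have $T=QT$, so $\|T^*aT-T^*T\|=\|T^*(QaQ-Q)T\|\le\varepsilon\|T\|^2$.

Choose $n$ large, depending on $b$, and then $\varepsilon$ small, depending on $n$, so that $\|R\|\le2\sqrt\delta$, $\|T\|\le\sqrt2$ and $\|T^*aT-1\|<\frac14$. Then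
\[
\|y^*ay-1\|<\tfrac14+2K\|T\|\|R\|+K\|R\|^2\le\tfrac14+4\sqrt2K\sqrt\delta+4K\delta<\tfrac12 .
\]
Although $T$ and $R$ need not lie in $M$, their sum $y$ does, and $z=y(y^*ay)^{-1/2}\in M$ satisfies $z^*az=1$.
\end{proof}

Condition (b) and the inequality $g_i^*Pg_i\le Q$ were used only in Step~1.

\section{Two sources of property (P)}\label{sec:sources}

Fix a vertex $v$ satisfying (F), a grouping with two distinct blocks $B_1$, $B_2$, and the notation $M,\varphi,H,\xi,L_k,\mathcal W_k$ of Section~\ref{sec:words}. In both results below $P$ is the projection onto $wL_2$ for a unitary $w\in M$. Then $QH=wL_2^\perp$, and by \eqref{eq:ping}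
\begin{equation}\label{eq:ab}
\|QaQ\|\le\operatorname{dist}(w^*aw,\mathcal W_2),\qquad\|Qa\xi\|=\operatorname{dist}(w^*a\xi,L_2).
\end{equation}
For (c) we take $g_i=wt_iw^*$ with unitaries $t_1,\dots,t_n$. Then $g_iPg_i^*$ and $g_i^*Pg_i$ are the projections onto $wt_iL_2$ and $wt_i^*L_2$, so by \eqref{eq:pong}
\begin{equation}\label{eq:c}
\text{(c) holds if }t_i,\ t_i^*\text{ and }t_i^*t_j\ (i<j)\text{ all lie in }\mathcal W_1 .
\end{equation}
For $a=v$, condition (a) holds trivially. So we need a $w$ that conjugates finitely many reduced words nearly into $\mathcal W_2$ and moves the corresponding vectors, and $\xi$, nearly into $L_2$.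

\subsection{A central Haar unitary}

\begin{lemma}\label{lem:haar}
Let $U\in vB_1v$ be a Haar unitary that is central for $\varphi$, and let $z\in vB_2v$ be a unitary with $\varphi(z)=0$. Then \textup{(P)} holds.
\end{lemma}

\begin{proof}
The vectors $U^N\xi$, $N\in\mathbb Z$, are orthonormal. By Bessel's inequality and centrality, for $b\in M$,
\[
\varphi(U^{-N}b)=\langle b\xi,U^N\xi\rangle\to0,\qquad\varphi(bU^N)=\varphi(U^Nb)=\langle b\xi,U^{-N}\xi\rangle\to0\qquad(N\to\infty).
\]
Let $a=a_1\cdots a_r$ be a reduced word from $v$ to $v$ and $N\ge1$. If $a_1$ is a letter of a block other than $B_1$, then $U^{-N}$ is a new first letter. If $a_1$ is a letter of $B_1$, then $U^{-N}a_1$ differs from the letter $U^{-N}a_1-\Phi(U^{-N}a_1)$ of $B_1$ by $\Phi(U^{-N}a_1)$, which is $0$ if $a_1$ does not end at $v$ and is $\varphi(U^{-N}a_1)v\to0$ otherwise. Hence $\operatorname{dist}(U^{-N}a\xi,L_1)\to0$; also $U^{-N}\xi\in L_1$.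

The same alternative holds for $a_rU^N$. The two ends do not interact unless $r=1$ and $a_1\in B_1$, so apart from that case $\operatorname{dist}(U^{-N}aU^N,\mathcal W_1)\to0$. In the excluded case $\varphi(U^{-N}a_1U^N)=\varphi(a_1)=0$ by centrality, so $U^{-N}a_1U^N$ is itself a letter of $B_1$.

Let $w=U^Nz$. As $z$ and $z^*$ are letters of $B_2$, we have $z^*\mathcal W_1z\subseteq\mathcal W_2$ and $z^*L_1\subseteq L_2$. By \eqref{eq:ab}, conditions (a) and (b) hold for finitely many words and $v$ once $N$ is large. For (c) take $t_i=U^i$ in \eqref{eq:c}; all $U^k$ with $k\ne0$ are letters of $B_1$.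
\end{proof}

For one vertex with two single loops, the lemma and Proposition~\ref{prop:criterion} show that the reduced algebra is simple, in contrast with the universal one.

\subsection{Two finite groups}

When no Haar unitary is available in one block, we conjugate by a long word in two finite groups of unitaries. Here $\mathbb T$ denotes the scalar unitaries $\mathbb Tv$.

\medskip
\noindent\textbf{Setting (G).} For $i=1,2$, $\mathcal G_i$ is a group of unitaries of $vB_iv$ containing $\mathbb T$; the quotient $G_i=\mathcal G_i/\mathbb T$ is finite; all elements of $\mathcal G_i$ are central for $\varphi$; and $\varphi(g)=0$ for $g\in\mathcal G_i\setminus\mathbb T$.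
\medskip

The difficulty is that a letter of $B_i$ times an element of $\mathcal G_i$ may have nonzero expectation. We therefore separate each letter into a group part and a part that stays a letter under multiplication by $\mathcal G_i$. Let
\[
N_i=\{b\in vB_iv:\varphi(gb)=0\text{ for all }g\in\mathcal G_i\}\subseteq\ker\varphi .
\]
Then $\mathcal G_iN_i\mathcal G_i\subseteq N_i$, since $\varphi(g\,hbh')=\varphi(h'gh\,b)$ by centrality. Let $g$ run over representatives of $G_i$, with $v$ representing the identity. They satisfy $\varphi(h^*g)=\delta_{g,h}$, so $b-\sum_g\varphi(g^*b)g\in N_i$ for $b\in vB_iv$. If $\varphi(b)=0$, the coefficient of $v$ vanishes. Call the elements of $\mathcal G_1\setminus\mathbb T$ and $\mathcal G_2\setminus\mathbb T$ \emph{group letters}, and call \emph{residual letters} the elements of $N_1$ and $N_2$, the letters of $B_1$ and $B_2$ from $u$ to $u'$ with $(u,u')\ne(v,v)$, and the letters of the other blocks. Let $\mathcal S$ be the set of reduced words from $v$ to $v$ in group letters and residual letters. Then $v$ and $\mathcal S$ span a dense subspace of $M$.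

Let $\mathcal G$ be the group generated by $\mathcal G_1$ and $\mathcal G_2$. An alternating product of group letters is a unitary with $\varphi=0$, hence not a scalar. So $\Gamma=\mathcal G/\mathbb T$ is the free product $G_1*G_2$: each element is uniquely a product of nontrivial elements taken alternately from $G_1$ and $G_2$, and we write $|\cdot|$ for the number of factors. Every $\gamma\in\mathcal G\setminus\mathbb T$ is correspondingly a reduced word in group letters. A word in $\mathcal S$ either lies in $\mathcal G\setminus\mathbb T$ or has the form $\alpha c\beta$, where $\alpha,\beta\in\mathcal G$ are the maximal initial and final runs of group letters (equal to $v$ if empty) and $c$ is a reduced word whose first and last letters are residual.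

\begin{lemma}\label{lem:junction}
In Setting \textup{(G)}, let $w\in\mathcal G\setminus\mathbb T$ have its last letter in $\mathcal G_2$.
\begin{itemize}
\item[(i)] If $\gamma\in\mathcal G$ and $|w|>|\gamma|$, then $w^*\gamma\xi\in L_2$.
\item[(ii)] If $\alpha c\beta\in\mathcal S$ is as above and $|w|>|\alpha|,|\beta|$, then $w^*\alpha c\beta w\in\mathcal W_2$ and $w^*\alpha c\beta\,\xi\in L_2$.
\end{itemize}
\end{lemma}

\begin{proof}
When $w^{-1}\gamma$ is reduced in $\Gamma$, each letter of $w^{-1}$ that cancels or merges uses up one letter of $\gamma$, and these are the last letters of $w^{-1}$. As $|\gamma|<|w|$, the first letter of $w^{-1}$, which is in $G_2$, is untouched. This proves (i). For the same reason $w^*\alpha=g_1\cdots g_p$ and $\beta w=h_1\cdots h_q$ are reduced words in group letters with $p,q\ge1$ and $g_1,h_q\in\mathcal G_2$. Let $c=c_1\cdots c_r$; it runs from $v$ to $v$.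

Consider the junction $g_pc_1$. If the two letters are in different blocks, nothing has to be done. Otherwise $g_p\in\mathcal G_i$ and $c_1$ is a residual letter of $B_i$ starting at $v$. Either $c_1\in N_i$ and then $g_pc_1\in N_i$, or $c_1$ ends at a vertex $u'\ne v$ and then $g_pc_1\in vB_iu'$. In both cases $g_pc_1$ is a letter of $B_i$, and we merge the two. The junction $c_rh_1$ is treated in the mirror-image way. If $r\ge2$, the two junctions involve different letters. If $r=1$, then $c_1$ runs from $v$ to $v$, so either it is a letter of a block other than $B_1,B_2$ and nothing merges, or $c_1\in N_i$, and whichever of $g_pc_1$, $c_1h_1$, $g_pc_1h_1$ arises by merging within $B_i$ lies in $N_i$.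

After merging, $w^*\alpha c\beta w$ is a reduced word. Its first letter is $g_1$ or a merged letter containing $g_1$, hence a letter of $B_2$, and the same holds for the last letter and $h_q$. In $w^*\alpha c\beta$ only the left junction occurs, as $c\beta$ is already reduced; so it is a reduced word with first letter in $B_2$.
\end{proof}

The lemma says nothing about $w^*\gamma w$ for $\gamma\in\mathcal G$, and a long $w$ is not enough here: if $w$ is a power of $\gamma$, conjugation does nothing. An aperiodic $w$ avoids this, and aperiodic words exist as soon as one group has two nontrivial elements.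

\begin{lemma}\label{lem:finite}
In Setting \textup{(G)}, if $|G_1|\ge2$ and $|G_2|\ge3$, then \textup{(P)} holds.
\end{lemma}

\begin{proof}
Choose $x\in\mathcal G_1\setminus\mathbb T$ and $y,y'\in\mathcal G_2\setminus\mathbb T$ with $y'^{-1}y\notin\mathbb T$. Let $y_i=y'$ if $i$ is a square and $y_i=y$ otherwise; the gaps between squares grow, so this sequence is not eventually periodic. Put $w_N=xy_1xy_2\cdots xy_N$, and let $\omega=xy_1xy_2\cdots$ be the infinite word.

\emph{Claim: if $1\ne\gamma\in\Gamma$, then $w_N^{-1}\gamma w_N$ has first and last letters in $G_2$ for all large $N$.} For $2N>|\gamma|$ the reduced form of $\gamma w_N$ still ends with $y_N$. So $\gamma w_{N+1}=\gamma w_N\cdot xy_{N+1}$ without cancellation, the words $\gamma w_N$ are prefixes of one infinite word $\gamma\omega$, and $|\gamma w_N|-2N$ is constant for these $N$. Suppose $\gamma\omega=\omega$. Then $\gamma w_N$ is a prefix of $\omega$ ending in $G_2$, so $\gamma w_N=w_{N+j}$ with a fixed integer $j$ for all large $N$. If $j=0$, then $\gamma=1$. If $j\ne0$, comparing last letters gives $y_N=y_{N+j}$ for all large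 $N$, which contradicts aperiodicity. So $\gamma\omega\ne\omega$. Let $\pi$ be their longest common prefix. For large $N$, $w_N=\pi\sigma$ and $\gamma w_N=\pi\sigma'$ with $|\sigma|,|\sigma'|\ge2$ and with different first letters. In $w_N^{-1}\gamma w_N=\sigma^{-1}\sigma'$ at most the two middle letters merge, to a nontrivial letter. Hence the word begins with $y_N^{-1}$ and ends with $y_N$.

Given finitely many words $a\in\mathcal S$, take $w=w_N$ with $N$ large. By the claim and Lemma~\ref{lem:junction}, $w^*aw\in\mathcal W_2$, $w^*a\xi\in L_2$, and $w^*\xi\in L_2$. By \eqref{eq:ab}, conditions (a) and (b) hold with $\varepsilon=0$. For (c) let $t_i=(xy)^ixy'x$. The words $t_i$ and $t_i^{-1}$ begin and end in $\mathcal G_1$, and so does, for $i<j$,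
\[
t_i^{-1}t_j=x^{-1}y'^{-1}x^{-1}(xy)^{j-i}xy'x=x^{-1}(y'^{-1}y)(xy)^{j-i-1}xy'x ,
\]
which is reduced because $y'^{-1}y\notin\mathbb T$. Now apply \eqref{eq:c}.
\end{proof}

\section{Unitaries and traces coming from the graph}\label{sec:graph}

In this section letters and words refer to the fine grouping unless another grouping is named.

\subsection{The unitaries $z_X$}

\begin{lemma}\label{lem:units}
Let $X\in C_v$, $m=|X|$, and $e,e'\in X$ with $r(e)=r(e')$. Then $f=ee'^*$ is central for $\varphi_v$, and $\varphi_v(f)=\delta_{e,e'}/m$.
\end{lemma}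

\begin{proof}
The value is given by \eqref{eq:PhiX}. By Lemma~\ref{lem:central} it suffices to compare $\varphi_v(fb)$ and $\varphi_v(bf)$ for $b=\gamma\nu^*$ with paths $\gamma,\nu$ of $E_X$ starting at $v$. For $b=v$ there is nothing to prove. Let $\gamma=g\gamma'$ and $\nu=g'\nu'$ with $g,g'\in X$. Then $fb=\delta_{e',g}\,(e\gamma')\nu^*$ and $bf=\delta_{g',e}\,\gamma(e'\nu')^*$. By \eqref{eq:PhiX}, each of $\varphi_v(fb)$, $\varphi_v(bf)$ equals $m^{-|\gamma|}$ if $\gamma=e'\mu$ and $\nu=e\mu$ for some path $\mu$, and vanishes otherwise. If $\gamma=v$ and $\nu=g'\nu'$, then $fb=e(\nu e')^*$ and $bf=\delta_{g',e}(e'\nu')^*$; both involve paths of different lengths, so both values are $0$. The case $\nu=v$, $|\gamma|\ge1$ follows by taking adjoints and exchanging $e,e'$.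
\end{proof}

Let $X\in C_v$. If $X=\{e_1,\dots,e_m\}$ with $m\ge2$, put
\[
z_X=\sum_{j=1}^me^{2\pi i(j-1)/m}\,e_je_j^* .
\]
By (S3) and Lemma~\ref{lem:units}, $z_X$ is a central unitary of $vB_Xv$ with $z_X^m=v$, and $\varphi_v(z_X^k)=\frac1m\sum_je^{2\pi ik(j-1)/m}=0$ when $m\nmid k$. If $X=\{e\}$ is a single loop, put $z_X=e$. Then $vB_Xv$ is generated by the unitary $e$, so it is commutative, and $e$ is a central Haar unitary by Lemma~\ref{lem:central} and \eqref{eq:PhiX}. In both cases
\begin{equation}\label{eq:z}
z_X\in vB_Xv\text{ is a unitary, central for }\varphi_v,\text{ with }\varphi_v(z_X)=0 .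
\end{equation}
If $X=\{e\}$ and $e$ is not a loop, then $vB_Xv=\mathbb Cv$ and no such unitary exists. In a normal form this happens only at vertices of $\mathcal N$.

The next lemma compares the canonical states at the two ends of an edge.

\begin{lemma}\label{lem:transport}
Let $e\in X\in C$, $v=s(e)$, $w=r(e)$. Then $\varphi_v(ece^*)=|X|^{-1}\varphi_w(c)$ for all $c\in wAw$.
\end{lemma}

\begin{proof}
For $c=\gamma\nu^*\in wB_Xw$ we have $ece^*=(e\gamma)(e\nu)^*$, and \eqref{eq:PhiX} applies; this covers $c\in wB_Xw$. Let $c=c_1\cdots c_r$ be a reduced word from $w$ to $w$ that is not a single letter of $B_X$. We must show $\varphi_v(ece^*)=0$. If neither $c_1$ nor $c_r$ is a letter of $B_X$, then $ece^*$ is reduced. If only $c_1$ is, split $ec_1$ and obtain a multiple of $c_2\cdots c_re^*$ plus a reduced word; if only $c_r$ is, split $c_re^*$. If both are, then $r\ge3$, and after splitting both $ec_1$ and $c_re^*$ each of the four terms is a multiple of a reduced word containing $c_2\cdots c_{r-1}$.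
\end{proof}

\subsection{Dihedral vertices}

Let $v$ be dihedral, $C_v=\{X,Y\}$, $X=\{e_1,e_2\}$, $Y=\{f_1,f_2\}$. Put
\[
x=z_X=e_1e_1^*-e_2e_2^*,\qquad y=z_Y=f_1f_1^*-f_2f_2^*,\qquad t=xy,\qquad\kappa=\tfrac12(t+t^*).
\]
Then $x^2=y^2=v$, $xtx=yty=t^{-1}$, and $x,y$ are central for $\varphi_v$. The group generated by $x$ and $y$ is $\mathbb Z/2*\mathbb Z/2$, the infinite dihedral group, with elements $t^k$ and $t^kx$, $k\in\mathbb Z$. Nontrivial elements are reduced words, so $\varphi_v(t^k)=\delta_{k,0}$ and $\varphi_v(xt^k)=0$.

Lemma~\ref{lem:finite} does not apply, and its method cannot work: $\kappa$ commutes with $x$ and $y$, so conjugation by this group fixes $\kappa$, while $\varphi_v(\kappa)=0$ and $\varphi_v(\kappa^2)=\frac12$. But $\kappa$ also commutes with $e_1e_1^*=\frac12(v+x)$, so it can be moved along $e_1$. At the target it yields a central Haar unitary.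

\begin{lemma}\label{lem:target}
Let $v$ be dihedral, $B$ the algebra generated by $B_X$ and $B_Y$, and $w$ a target of $v$. Then $wBw$ contains a Haar unitary for $\varphi_w$ that is central for $\varphi_w$.
\end{lemma}

\begin{proof}
By symmetry let $w=r(e_1)$. Put $p=e_1e_1^*$ and $h=e_1^*ye_1$, a self-adjoint contraction in $wBw$. The element $pyp$ is central for $\varphi_v$, as a product of central elements. By Lemma~\ref{lem:transport}, for $c\in wAw$,
\[
\varphi_w(hc)=2\varphi_v(pyp\cdot e_1ce_1^*)=2\varphi_v(e_1ce_1^*\cdot pyp)=\varphi_w(ch).
\]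
So $C^*(h,w)$ consists of central elements for $\varphi_w$. To find the distribution of $h$, note that $y=xt$ and $px=p$, so $pyp=ptp$; taking adjoints, $pyp=pt^*p$; hence $pyp=p\kappa p=p\kappa$. For $k\ge1$ we have $e_1h^ke_1^*=(pyp)^k=p\kappa^k$, and so
\[
\varphi_w(h^k)=2\varphi_v(p\kappa^k)=\varphi_v(\kappa^k)+\varphi_v(x\kappa^k)=\varphi_v(\kappa^k)=\frac1{2\pi}\int_0^{2\pi}\cos^k\theta\,d\theta=\frac1\pi\int_0^\pi\cos^k\theta\,d\theta ,
\]
because $\varphi_v(t^j)=\frac1{2\pi}\int_0^{2\pi}e^{ij\theta}d\theta$ for all $j$. By the Weierstrass theorem, $\varphi_w(G(h))=\frac1\pi\int_0^\pi G(\cos\theta)\,d\theta$ for every $G\in C[-1,1]$. The unitary $U=\exp(2i\arccos h)\in C^*(h,w)$ satisfies $\varphi_w(U^k)=\frac1\pi\int_0^\pi e^{2ik\theta}d\theta=0$ for $k\ne0$.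
\end{proof}

To use Lemma~\ref{lem:haar} at $w$ we need a second block there, free from $B$. If $w=v$ there is none in $C_v$, but then an edge is a loop and the argument of Section~\ref{sec:model} can be adapted. The elements $t^k$ survive conjugation by $t^N$; they are handled by the identity $ys=s$.

\begin{lemma}\label{lem:dihloop}
Let $v$ be a dihedral vertex satisfying \textup{(F)}, with a loop among its edges. Then $M=vAv$ satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
Let $s=f_1\in Y$ be the loop. Then $s^*s=v$ and $y=2ss^*-v$, so $ys=s$ and $s^*y=s^*$. Use Setting (G) with $B_1=B_X$, $B_2=B_Y$, $\mathcal G_1=\mathbb T\{v,x\}$, $\mathcal G_2=\mathbb T\{v,y\}$, and the set $\mathcal S$ defined there. Let $S=t^Nxs^j$, an isometry of $M$, with $j\ge1$. We claim that for $a\in\mathcal S$ and $N$ large, $S^*aS=s^{*j}a's^j$ with $a'\in\mathcal W_1$ independent of $j$. Always $S^*aS=s^{*j}(xt^{-N}at^Nx)s^j$. Up to scalars there are three types of words.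

\emph{$a=\alpha c\beta$.} The word $t^N=(xy)^N$ has length $2N$ and last letter $y$. For $2N>|\alpha|,|\beta|$, Lemma~\ref{lem:junction} gives $t^{-N}at^N\in\mathcal W_2$, so $a'=xt^{-N}at^Nx\in\mathcal W_1$.

\emph{$a=t^kx$.} Since $xt^Nx=t^{-N}$, we get $xt^{-N}at^Nx=xt^{k-2N}=x(yx)^{2N-k}$ for $2N>k$, and this is $a'\in\mathcal W_1$.

\emph{$a=t^k$, $k\ne0$.} Here $xt^{-N}at^Nx=t^{-k}$. For $k>0$ this is $(yx)^k$, and $s^*(yx)^k=s^*x(yx)^{k-1}$; take $a'=x(yx)^{k-1}$. For $k<0$ it is $(xy)^{|k|}$, and $(xy)^{|k|}s=(xy)^{|k|-1}xs$; take $a'=(xy)^{|k|-1}x$.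

Given finitely many words, choose $N$ that works for all of them, and then $j$ large. Lemma~\ref{lem:loop} makes all $\|S^*aS\|$ small, and Lemma~\ref{lem:isometry} applies.
\end{proof}

\subsection{Weights give traces}

\begin{lemma}\label{lem:weights}
Let $\mathcal I\subseteq C$, and let $\tau\colon E^0\to(0,\infty)$ satisfy $\tau(s(e))=|X|\,\tau(r(e))$ for all $e\in X\in\mathcal I$. Let $A_{\mathcal I}$ be generated by $D$ and the $B_X$, $X\in\mathcal I$. Then $\varphi_v$ is a trace on $vA_{\mathcal I}v$ for every vertex $v$.
\end{lemma}

\begin{proof}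
Let $\mathcal A$ be the dense $*$-subalgebra of $A_{\mathcal I}$ generated algebraically by the vertices and the edges in $\bigcup\mathcal I$, and let $\mathcal B_X\subseteq B_X$ be the linear span of the $\gamma\nu^*$. Splitting preserves $\mathcal B_X$, so $\mathcal A$ is spanned by vertices and reduced words in \emph{algebraic} letters, that is, letters in some $\mathcal B_X$, $X\in\mathcal I$. On $\mathcal A$ define $\operatorname{Tr}(a)=\sum_u\tau(u)\varphi_u(uau)$, a finite sum. It vanishes on $\ker\Phi$ and satisfies $\operatorname{Tr}(a^*)=\overline{\operatorname{Tr}(a)}$. For a vertex $u$, both $\operatorname{Tr}(ua)$ and $\operatorname{Tr}(au)$ equal $\tau(u)\varphi_u(uau)$. For any subalgebra $\mathcal C$, the $a\in\mathcal C$ with $\operatorname{Tr}(ac)=\operatorname{Tr}(ca)$ for all $c\in\mathcal C$ form a subalgebra, so it suffices to test generators $a$.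

First take $\mathcal C=\mathcal B_X$, $m=|X|$, $e\in X$. If $e\gamma$ is a path equal to $\nu$, then
\[
\operatorname{Tr}(e\gamma\nu^*)=\tau(s(e))\,m^{-|\gamma|-1},\qquad\operatorname{Tr}(\gamma\nu^*e)=\operatorname{Tr}(\gamma\gamma^*)=\tau(r(e))\,m^{-|\gamma|},
\]
and these agree by hypothesis. Otherwise $\operatorname{Tr}(e\gamma\nu^*)=0$, and $\gamma\nu^*e$ is zero, or $\gamma e$ (if $|\nu|=0$), or $\gamma\nu'^*$ with $\nu=e\nu'$ and $\nu'\ne\gamma$; in each case its trace is $0$. Taking adjoints gives $\operatorname{Tr}(e^*c)=\operatorname{Tr}(ce^*)$. So $\operatorname{Tr}$ is tracial on $\mathcal B_X$.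

Now take $\mathcal C=\mathcal A$. Let $a\in\mathcal B_X$ be an algebraic letter and $c=c_1\cdots c_r$ an algebraic reduced word. If $r=1$ and $c_1\in\mathcal B_X$, use the previous paragraph. In all other cases $\Phi(ac)=0=\Phi(ca)$: the product $ac$ is zero or reduced if $c_1$ is in another block, and otherwise $r\ge2$ and splitting $ac_1$ leaves a multiple of $c_2\cdots c_r$ plus a reduced word; the same applies to $ca$ and $c_r$. Vertices and algebraic letters generate $\mathcal A$, so $\operatorname{Tr}$ is tracial on $\mathcal A$. On $v\mathcal Av$ it equals $\tau(v)\varphi_v$, and $\varphi_v$ is continuous.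
\end{proof}

\subsection{How letters move between vertices}

\begin{lemma}\label{lem:letters}
Let $Z\in C$ and let $a\ne0$ be a letter of $B_Z$ from $u$ to $u'$. Then $u,u'\in\{s(Z)\}\cup r(Z)$. If $u\ne s(Z)$, then $u\in r(Z)$ and $u'=s(Z)$.
\end{lemma}

\begin{proof}
Let $u\ne s(Z)$. The only path of $E_Z$ starting at $u$ is trivial, so $uB_Zu'$ is the closed span of the $\nu^*$ with $\nu$ a path of $E_Z$ from $u'$ to $u$. If $u'=u$, only $\nu=u$ occurs, and $uB_Zu=\mathbb Cu$ contains no nonzero letter. So $u'\ne u$, a nontrivial $\nu$ exists, and this forces $u'=s(Z)$ and $u\in r(Z)$. The first assertion follows for $u$, and for $u'$ by passing to $a^*$.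
\end{proof}

\section{The normal form}\label{sec:normal}

If $\{e\}\in C$ and $e$ is not a loop, then $ee^*=s(e)$ and $e^*e=r(e)$: the edge only makes two vertices equivalent. It contributes no unitary $z_X$, and it can hide freeness. Take vertices $v,w$, an edge $g\colon v\to w$, a set $X$ of loops at $v$ and a set $Y$ of loops at $w$, with $C_v=\{\{g\},X\}$ and $C_w=\{Y\}$. At neither vertex do two sets with unitaries $z_X$ meet. Yet the elements $g^*eg$, $e\in X$, satisfy the relations of a set of loops at $w$, so $X$ can be moved to $w$. The normal form makes all such moves at once.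

\begin{proposition}\label{prop:normal}
For every finitely separated $(E,C)$ there are a finitely separated $(F,C')$ in normal form with $F^0=E^0$ and an isomorphism $C^*_{\mathrm{red}}(F,C')\cong C^*_{\mathrm{red}}(E,C)$ that is the identity on vertices and preserves $\Phi$.
\end{proposition}

\begin{proof}
\emph{Tree paths.} Consider the undirected graph on $E^0$ whose edges are the $e$ with $\{e\}\in C$. Choose a spanning tree and a root in each component. Let $\mathcal F$ be the set of tree edges, $\rho(u)$ the root of the component of $u$, $\mathcal R$ the set of roots, and $\mathcal N=E^0\setminus\mathcal R$. For $u,u'$ in one component let $\pi(u,u')\in uAu'$ be the product, along the tree path from $u$ to $u'$, of $e$ for edges traversed forward and $e^*$ for edges traversed backward; $\pi(u,u)=u$. Since $ee^*=s(e)$ and $e^*e=r(e)$ for $e\in\mathcal F$, backtracking cancels, so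
\[
\pi(u,u')\pi(u',u'')=\pi(u,u''),\qquad\pi(u,u')^*=\pi(u',u).
\]
For $u\ne u'$, $\pi(u,u')$ is a reduced word with letters in the blocks $B_{\{e\}}$, $e\in\mathcal F$, since consecutive edges of a tree path are distinct.

\emph{The graph $F$.} Let $F^1=(E^1\setminus\mathcal F)\sqcup\{h_u:u\in\mathcal N\}$ with $s_F(f)=\rho(s(f))$, $r_F(f)=\rho(r(f))$, $s_F(h_u)=u$, $r_F(h_u)=\rho(u)$, and
\[
C'=\{X\in C:X\cap\mathcal F=\emptyset\}\cup\{\{h_u\}:u\in\mathcal N\}.
\]
We call the sets of the first kind \emph{old}. The graph is in normal form: an old one-element set $\{e\}$ has both ends of $e$ in one component, so $e$ is a loop of $F$. Put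
\[
\hat f=\pi(\rho(s(f)),s(f))\;f\;\pi(r(f),\rho(r(f))),\qquad\hat h_u=\pi(u,\rho(u)).
\]
For $f,g$ in an old set $X$ with $\sigma=s(X)$, $\rho=\rho(\sigma)$, the rules for $\pi$ give $\hat f^*\hat g=\delta_{f,g}\,\rho(r(f))$ and $\sum_{f\in X}\hat f\hat f^*=\pi(\rho,\sigma)\sigma\pi(\sigma,\rho)=\rho$. Also $\hat h_u\hat h_u^*=u$ and $\hat h_u^*\hat h_u=\rho(u)$. So there are $*$-homomorphisms $\psi_X\colon C^*(F_X)\to A$, $X\in C'$, that fix $D$ and send $f$ to $\hat f$. Their images generate $A$: they contain all $\pi(u,\rho(u))$, hence all $\pi(u,u')$, hence each $e=\pi(s(e),r(e))\in\mathcal F$, and hence each $f=\pi(s(f),\rho(s(f)))\,\hat f\,\pi(\rho(r(f)),r(f))$. By Lemma~\ref{lem:unique}, applied to $(F,C')$ with target $A$, it remains to prove $\Phi\psi_X=\Phi^F_X$ and freeness, where $\Phi_X^F$ is the canonical expectation of $C^*(F_X)$.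

\emph{Strings.} Fix an old set $X$, with $\sigma,\rho$ as above and $m=|X|$. The image of $\psi_X$ mixes letters of $B_X$ with tree paths, so we name the words that occur. An \emph{$X$-string} is a product $\pi_0\ell_1\pi_1\cdots\ell_k\pi_k$, $k\ge1$, where $\ell_i$ is a letter of $B_X$ from $u_i$ to $u_i'$, $\pi_i=\pi(u_i',u_{i+1})$ with $u_i'\ne u_{i+1}$ for $1\le i<k$, $\pi_0=\pi(\rho(u_1),u_1)$ and $\pi_k=\pi(u_k',\rho(u_k'))$. A string begins and ends at roots, its adjoint is a string, and it is a reduced word because $X$ is not one of the sets $\{e\}$, $e\in\mathcal F$. So $\Phi$ vanishes on strings.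

\emph{Claim: for paths $\gamma,\nu$ of $F_X$ with $r_F(\gamma)=r_F(\nu)$, the element $\psi_X(\gamma\nu^*)-\Phi^F_X(\gamma\nu^*)$ is in the linear span of the $X$-strings.}

If both paths are trivial, the element is $0$. Let $\gamma=f_1\cdots f_k$ with $k\ge1$. Then $\rho(r(f_i))=\rho$ for $i<k$, and
\[
\psi_X(\gamma)=\pi(\rho,\sigma)\,f_1\,\pi(r(f_1),\sigma)\,f_2\cdots f_k\,\pi(r(f_k),\rho(r(f_k))).
\]
Joining $f_i$ and $f_{i+1}$ whenever $r(f_i)=\sigma$, we obtain
\begin{equation}\label{eq:string}
\psi_X(\gamma)=\pi_0\mu_1\pi_1\mu_2\cdots\pi_{p-1}\mu_p\pi_p ,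
\end{equation}
where the $\mu_j$ are paths of positive length in $E_X$, hence letters, $\pi_0=\pi(\rho,\sigma)$, $\pi_j=\pi(r(\mu_j),\sigma)$ with $r(\mu_j)\ne\sigma$ for $1\le j<p$, and $\pi_p=\pi(r(\mu_p),\rho(r(\mu_p)))$. This is a string. So if exactly one of $\gamma,\nu$ is trivial, $\psi_X(\gamma\nu^*)$ is a string and $\Phi_X^F(\gamma\nu^*)=0$.

Now let $\gamma=\gamma'f$, $\nu=\nu'g$ with $f,g\in X$, and induct on $|\gamma|+|\nu|$. Write \eqref{eq:string} for $\nu$ with primes and $q$ in place of $p$. In $\psi_X(\gamma)\psi_X(\nu)^*$ the middle factors combine to $\pi_p\pi_q'^*=\pi(r(f),r(g))$. If $r(f)\ne r(g)$, the product is a string, while $\gamma\ne\nu$ and $\Phi^F_X(\gamma\nu^*)=0$. If $r(f)=r(g)$, put $\ell=fg^*-\delta_{f,g}\,\sigma/m$. Then $\hat f\hat g^*=\pi(\rho,\sigma)fg^*\pi(\sigma,\rho)=\delta_{f,g}\,\rho/m+\pi(\rho,\sigma)\ell\pi(\sigma,\rho)$, and since $\gamma',\nu'$ end at $\rho$ in $F$,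
\[
\psi_X(\gamma\nu^*)=\frac{\delta_{f,g}}m\,\psi_X(\gamma'\nu'^*)+\psi_X(\gamma')\pi(\rho,\sigma)\,\ell\,\pi(\sigma,\rho)\psi_X(\nu')^* .
\]
As $\Phi^F_X(\gamma\nu^*)=\frac{\delta_{f,g}}m\Phi^F_X(\gamma'\nu'^*)$, induction handles the first term. For the second, write $\mu_p=\mu f$ and $\mu'_q=\mu'g$, where $\mu,\mu'$ are paths of $E_X$ from $\sigma$ to $\sigma$, possibly trivial. Then $\psi_X(\gamma')\pi(\rho,\sigma)=\pi_0\mu_1\cdots\pi_{p-1}\mu$, since this is the displayed product for $\psi_X(\gamma)$ cut off just before $f$, and the same holds for $\nu'$. So the second term is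
\[
\pi_0\mu_1\cdots\pi_{p-1}\,(\mu\ell\mu'^*)\,\pi'^*_{q-1}\cdots\mu'^*_1\pi'^*_0 .
\]
Here $\mu\ell\mu'^*=(\mu f)(\mu'g)^*-\frac{\delta_{f,g}}m\mu\mu'^*\in\sigma B_X\sigma$. By \eqref{eq:PhiX} both summands have expectation $m^{-|\mu|-1}\sigma$ if $\mu=\mu'$ and $f=g$, and $0$ otherwise. So $\mu\ell\mu'^*$ is a letter, the second term is a string, and the claim is proved.

\emph{Expectations.} The claim gives $\Phi\psi_X=\Phi^F_X$ for old $X$. If $b\in\ker\Phi_X^F$ is approximated by combinations $b'$ of the $\gamma\nu^*$, then $\psi_X(b')$ is $\Phi_X^F(b')$ plus a combination of strings and $\Phi^F_X(b')\to0$; so $\psi_X(b)$ is in the closed span of the $X$-strings. For $X=\{h_u\}$, the edge $h_u$ is not a loop, so $C^*(F_X)=D+\mathbb Ch_u+\mathbb Ch_u^*$ and $\ker\Phi^F_X$ is spanned by $h_u,h_u^*$. Since $\Phi(\pi(u,\rho(u)))=0$, again $\Phi\psi_X=\Phi_X^F$.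

\emph{Freeness.} Consider a nonzero product of strings and elements $\hat h_u,\hat h_u^*$ from consecutively different sets of $C'$. The only factor that can begin at $u\in\mathcal N$ is $\hat h_u$, the only one that can end there is $\hat h_u^*$, and they belong to the same set. So $\hat h_u$ occurs only as the first factor and $\hat h_u^*$ only as the last. Where an $X$-string meets a $Y$-string, $Y\ne X$, the two tree paths combine to one tree path; whether it is trivial or not, the word stays reduced. An initial $\hat h_u$ combines with $\pi_0$ of the next string to a tree path, and a final $\hat h_u^*$ with $\pi_k$ of the previous string. Hence a product containing a string is a reduced word. The products without strings are $\hat h_u$, $\hat h_u^*$ and $\hat h_u\hat h_{u'}^*=\pi(u,u')$ with $u\ne u'$, which are reduced words as well. In all cases $\Phi$ vanishes.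
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Let $A$ be simple, so that (F) holds at every vertex. By Proposition~\ref{prop:normal} we may assume that $(E,C)$ is in normal form, with $E^0=\mathcal R\sqcup\mathcal N$. Vertices of $\mathcal N$ are ordinary, and $z_X$ is defined for every $X\in C_\rho$, $\rho\in\mathcal R$.

\subsection{The non-separated case}

\begin{proposition}\label{prop:ordinary}
If $A$ is simple and all vertices are ordinary, then $A$ is purely infinite or some corner $vAv$ has a tracial state.
\end{proposition}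

\begin{proof}
The graph $E$ is row-finite and non-separated, and $A$ is generated by a Cuntz--Krieger family of $E$. So $A$ is the closed span of the $\gamma\nu^*$ with $\gamma,\nu$ paths of $E$, and $vAv$ is the closed span of those with $s(\gamma)=s(\nu)=v$.

\emph{No cycle.} Fix $v$. Let $E_n$ be the finite subgraph formed by the paths of length at most $n$ from $v$. It has no cycle, hence finitely many paths. The span $M_n$ of the $\gamma\nu^*$ with $\gamma,\nu$ paths of $E_n$ from $v$ is a finite-dimensional $*$-algebra with unit $v$, by the graph relations. The $M_n$ increase and have dense union in $vAv$. Extend a tracial state of each $M_n$ to a state of $vAv$; a weak* cluster point of these states is tracial on each $M_n$, hence on $vAv$.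

If $E$ has a cycle, it has one, $\mu=e_1\cdots e_k$, without repeated vertices.

\emph{No vertex of $\mu$ emits a second edge.} Let $v=s(\mu)$. Then $e_ie_i^*=s(e_i)$, so $\mu'\mu'^*=v$ for every prefix $\mu'$ of $\mu$, and $\mu$ is a unitary of $vAv$. Two paths from $v$ with the same range have the form $\mu^a\mu'$, $\mu^b\mu'$, and $(\mu^a\mu')(\mu^b\mu')^*=\mu^{a-b}$. So $vAv=C^*(\mu)$ is commutative, and any character is a tracial state.

\emph{Some vertex of $\mu$ emits a second edge.} Rotate $\mu$ so that $v=s(\mu)$ emits $f\ne e_1$. Then $\mu^*\mu=v$ and $\mu\mu^*\le e_1e_1^*\le v-ff^*$, where $ff^*\ne0$ because $f^*f=r(f)\ne0$. So $v$ is infinite. To apply Szyma\'nski's theorem we must identify a piece of $A$ with a graph algebra; since the uniqueness theorem is stated for countable graphs, we cut down to the part reachable from $v$.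

Let $V$ be the set of ranges of paths from $v$; it is countable because $E$ is row-finite. Let $G$ be the graph with vertex set $V$ and all edges starting in $V$, and let $A_V$ be the closure of $\bigcup pAp$ over finite sums $p$ of vertices in $V$. Then $A_V$ is hereditary in $A$, hence simple. It is the closed span of the $\gamma\nu^*$ with $s(\gamma),s(\nu)\in V$, so it is generated by the vertices and edges of $G$, which form a Cuntz--Krieger family for $G$. For $\zeta\in\mathbb T$ the automorphism $e\mapsto\zeta e$ of $B_X$ fixes $D$ and multiplies $\gamma\nu^*$ by $\zeta^{|\gamma|-|\nu|}$, so it preserves $\Phi_X$. By Lemma~\ref{lem:unique} these automorphisms extend to an automorphism $\alpha_\zeta$ of $A$, which maps $A_V$ onto itself. The map $\zeta\mapsto\alpha_\zeta(a)$ is continuous on the span of the $\gamma\nu^*$, hence for all $a$, since the $\alpha_\zeta$ are isometric. The gauge-invariant uniqueness theorem gives $A_V\cong C^*(G)$. This algebra is simple and infinite, hence purely infinite by Szyma\'nski's theorem.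

We verify the hypothesis of Lemma~\ref{lem:corner}(i). Let $0\ne b\in(vAv)_+$. The algebra $\overline{bAb}\subseteq vAv\subseteq A_V$ is hereditary in $A_V$, so it contains an infinite projection $q$. Choose $a\in A$ with $\|bab-q\|<1$; replacing $a$ by its real part, $a=a^*$. Then $qbabq$ is positive and invertible in $qAq$, and $qbabq\le\|a\|\,qb^2q\le\|a\|\|b\|\,qbq$. So $qbq$ is invertible in $qAq$, and $z=(qbq)^{-1/2}\in qAq$ satisfies $z^*bz=q$.
\end{proof}

\subsection{The separated case}

\begin{proposition}\label{prop:test}
Let $A$ be simple, let some vertex be non-ordinary, and let $v$ be a test vertex. If $\varphi_v$ is not a trace on $vAv$, then $A$ is purely infinite.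
\end{proposition}

\begin{proof}
If (P) holds at $v$ and $\varphi_v$ is not a trace, then $vAv\ne\mathbb Cv$, and Proposition~\ref{prop:criterion} with Lemma~\ref{lem:corner}(ii) gives the conclusion. We go through the rules of Definition~\ref{def:test}.

\emph{Rule \textup{(V1)}.} Here $|C_v|\ge2$, so $v\in\mathcal R$ and \eqref{eq:z} holds for all $X\in C_v$. Suppose first that $C_v$ contains three distinct sets $X,Y,Z$. Let $B_1$ be generated by $B_X,B_Y$, and $B_2=B_Z$. The unitary $U=z_Xz_Y$ is central, and for $k\ne0$ the power $U^k$ is an alternating product of the letters $z_X,z_Y$ or of $z_Y^*,z_X^*$, hence reduced for the fine grouping. So $U$ is a Haar unitary, and Lemma~\ref{lem:haar} with $z=z_Z$ gives (P). Now let $C_v=\{X,Y\}$, $B_1=B_X$, $B_2=B_Y$. If one set, say $X$, is a single loop, apply Lemma~\ref{lem:haar} with $U=z_X$, $z=z_Y$. Otherwise $|X|,|Y|\ge2$ and, as $v$ is not dihedral, we may assume $|Y|\ge3$. The groups $\mathcal G_1=\mathbb T\langle z_X\rangle$ and $\mathcal G_2=\mathbb T\langle z_Y\rangle$ satisfy Setting (G) with $|G_1|=|X|$, $|G_2|=|Y|$, and Lemma~\ref{lem:finite}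 gives (P).

In the remaining rules every vertex is ordinary or dihedral. Dihedral vertices and their targets lie in $\mathcal R$.

\emph{Rule \textup{(V2)}.} By Lemma~\ref{lem:dihloop}, $vAv$ satisfies \eqref{eq:star}, and $x\notin\mathbb Cv$. So $A$ is purely infinite by Lemma~\ref{lem:corner}(ii). (If $s$ is the loop, then $\varphi_v(s^*s)=1\ne\frac12=\varphi_v(ss^*)$, so $\varphi_v$ is never a trace under this rule.)

\emph{Rule \textup{(V3)}.} Let $r(f_1)=r(f_2)$. The elements $f_if_j^*$ are matrix units of a unital copy of $M_2(\mathbb C)$ in $vB_Yv$; by Lemma~\ref{lem:units} it consists of central elements and $\varphi_v$ restricts to the normalized trace. Put $\sigma=f_1f_2^*+f_2f_1^*$. Then $\sigma^2=y^2=v$ and $\sigma y=-y\sigma$, so $\mathcal G_2=\mathbb T\{v,\sigma,y,\sigma y\}$ is a group, and $\sigma$, $y$, $\sigma y=f_2f_1^*-f_1f_2^*$ have trace $0$. With $\mathcal G_1=\mathbb T\{v,x\}$ we have $|G_1|=2$, $|G_2|=4$, and Lemma~\ref{lem:finite} gives (P).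

\emph{Rule \textup{(V4)}.} Now the test vertex $v$ is a target of a dihedral vertex $v_1$, and $v\ne v_1$ because (V2) does not apply. Let $B_1$ be generated by the two $B_X$ with $X\in C_{v_1}$. Lemma~\ref{lem:target} gives a central Haar unitary $U\in vB_1v$. If $v$ is not a sink, choose $Z\in C_v$; it is not in $C_{v_1}$, and we take $B_2=B_Z$, $z=z_Z$. If $v$ is a target of a second dihedral vertex $v_2$, let $B_2$ be generated by the two $B_X$ with $X\in C_{v_2}$, and let $z\in vB_2v$ be the unitary of Lemma~\ref{lem:target} for $v_2$. In both cases Lemma~\ref{lem:haar} gives (P).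

\emph{Rule \textup{(V5)}.} We show that $\varphi_v$ is a trace, so that there is nothing more to prove. Since (V4) does not apply, all targets of dihedral vertices are sinks, and distinct dihedral vertices have no common target. Let $C_v=\{X,Y\}$ and let $B$ be generated by $B_X,B_Y$. We claim that $vAv=vBv$: a word that leaves $B$ can only climb backward through ordinary vertices and never returns to $v$.

Let $a_1\cdots a_r\ne0$ be a reduced word from $v$ to $v$ for the fine grouping, with $a_j$ a letter of $B_{X_j}$ from $u_{j-1}$ to $u_j$. Suppose that $i$ is the first index with $X_i\notin\{X,Y\}$. We show by induction that for $j\ge i$ the vertex $u_j$ is ordinary with $C_{u_j}=\{X_j\}$; for $j=r$ this contradicts $u_r=v$.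

Let $j=i$. By Lemma~\ref{lem:letters}, $u_{i-1}$ is $v$ or a target of $v$. In both cases $X_i\notin C_{u_{i-1}}$, since $C_v=\{X,Y\}$ and targets are sinks. So Lemma~\ref{lem:letters} gives $u_{i-1}\in r(X_i)$ and $u_i=s(X_i)\ne v$. If $u_i$ were dihedral, $u_{i-1}$ would be one of its targets; but $v$ is not a sink, and targets of $v$ are not targets of another dihedral vertex. So $u_i$ is ordinary and $C_{u_i}=\{X_i\}$. For the induction step let $i\le j<r$. As $X_{j+1}\ne X_j$, we have $s(X_{j+1})\ne u_j$, so $u_j\in r(X_{j+1})$ and $u_{j+1}=s(X_{j+1})$. Since $u_j$ is not a sink, $u_{j+1}$ is not dihedral; it is ordinary with $C_{u_{j+1}}=\{X_{j+1}\}$.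

Hence all letters lie in $B_X$ or $B_Y$, and $vAv=vBv$. The targets of $v$ differ from $v$, so we may set $\tau=\frac12$ on them and $\tau=1$ elsewhere. Lemma~\ref{lem:weights} with $\mathcal I=\{X,Y\}$ shows that $\varphi_v$ is a trace on $vBv$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Propositions~\ref{prop:ordinary} and~\ref{prop:test}, $A$ is purely infinite or some $vAv$ has a tracial state. In the second case Lemma~\ref{lem:corner}(iii) shows that the state is faithful and that no $M_n(A)$ contains an infinite projection. A purely infinite algebra contains one, so exactly one of (PI), (T) holds.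

(1) Lemma~\ref{lem:weights}, applied to the original graph with $\mathcal I=C$, shows that every $\varphi_v$ is a tracial state on $vAv$.

(2) Let $v$ be a test vertex. If $\varphi_v$ is not a trace, (PI) holds by Proposition~\ref{prop:test}. If it is a trace, (T) holds and (PI) fails. Now let $c=c_1\cdots c_k$ be a word as in the statement; each $c_i$ is a letter of $B_{X_i}$. We compute $\varphi_v(c^*c)$ from the inside of $c_k^*\cdots c_1^*c_1\cdots c_k$. Split $c_i^*c_i=\lambda_iu_i+\ell_i$, where $u_i$ is the vertex at which $c_i$ ends and $\ell_i$ is a letter of $B_{X_i}$. If $c_i=e_i$, then $c_i^*c_i=r(e_i)$ and $\lambda_i=1$; if $c_i=e_i^*$, then $c_i^*c_i=e_ie_i^*$ and $\lambda_i=|X_i|^{-1}$. Since $X_{i+1}\ne X_i$, the word $c_k^*\cdots c_{i+1}^*\ell_ic_{i+1}\cdots c_k$ is reduced, so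
\[
\varphi_v(c_k^*\cdots c_i^*c_i\cdots c_k)=\lambda_i\,\varphi_v(c_k^*\cdots c_{i+1}^*c_{i+1}\cdots c_k).
\]
Iterating, and applying the result to $c^*$ as well, we get
\[
\varphi_v(c^*c)=\prod_{c_i=e_i^*}|X_i|^{-1},\qquad\varphi_v(cc^*)=\prod_{c_i=e_i}|X_i|^{-1}.
\]
The product in (2) is $\varphi_v(c^*c)/\varphi_v(cc^*)$. If it is not $1$, then $\varphi_v$ is not a trace, and (PI) holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
An infinite algebra does not satisfy (T), so $A$ is purely infinite by Theorem~\ref{thm:B}. For the real rank, let $0\ne a=a^*\in A$ and $A_0=\overline{|a|A|a|}$. This hereditary subalgebra contains $a$, is simple, has the approximate unit $(|a|/\|a\|)^{1/n}$, and is purely infinite because its hereditary subalgebras are hereditary in $A$. By \cite{Zhang} it has real rank zero, so $a$ is a limit of self-adjoint elements of finite spectrum in $\tilde A_0$. These may be viewed in $\tilde A$, where their spectrum is still finite: it gains at most the point $0$. Hence every $a+\lambda1$, $\lambda\in\mathbb R$, is a limit of self-adjoint elements of finite spectrum,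 and adding a small real scalar makes each of them invertible. So $A$ has real rank zero.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AG}
P.~Ara and K.~R.~Goodearl, \emph{C*-algebras of separated graphs}, arXiv:1102.4296 (2011).

\bibitem{BO}
Brown and Ozawa, \emph{C*-algebras and finite-dimensional approximations}.

\bibitem{Zhang}
S.~Zhang, Proc. Amer. Math. Soc. \textbf{109} (1990), 717--720.

\end{thebibliography}
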